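\title{Full twists, the Rasmussen invariant over $\mathbb{F}_2$, and generalized crossing changes}

\begin{abstract}
For patterns of wrapping number two and winding number zero, the Rasmussen invariant $s_2$ over $\mathbb{F}_2$ of a satellite knot depends on the companion $K$ only through an integer $\theta_2(K)$. We prove that $\theta_2(K_-)\le\theta_2(K_+)\le\theta_2(K_-)+4n^2$ whenever $K_+$ arises from $K_-$ by a negative generalized crossing change on $2n$ strands, which answers a question of Lewark and Zibrowius, and we give a version for twists with arbitrary linking number. The main step is that a right-handed full twist on $p$ upward and $p$ downward strands does not increase $s_2$. It is proved in Bar-Natan's cobordism category, by constructing a chain map from the complex of the full twist to the trivial tangle.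
\end{abstract}

\section{Introduction}\label{sec:intro}

For a knot $K\subset S^3$ let $s_2(K)$ be the Rasmussen invariant of $K$ computed over the field $\mathbb{F}_2$; the definition is recalled in Section~\ref{sec:s2}. A \emph{pattern} $P$ is a knot in the standard solid torus. Its \emph{winding number} is the algebraic intersection number with a meridional disk, and its \emph{wrapping number} is the minimal number of points in which it meets a meridional disk. The \emph{satellite} $P(K)$ is the image of $P$ under an orientation-preserving embedding of the solid torus onto a tubular neighborhood of $K$ that takes the standard longitude to the parallel of $K$ with linking number $0$. For $t\in\mathbb{Z}$ let $P_t$ be the pattern obtained from $P$ by applying $t$ right-handed full twists to the solid torus, and let $U$ be the unknot.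

It is known that for every knot $K$ there is a unique integer $\theta_2(K)$ such that
\begin{equation}\label{eq:theta}
s_2(P(K))=s_2\bigl(P_{-\theta_2(K)}(U)\bigr)
\end{equation}
for all patterns $P$ with wrapping number two and winding number zero, and that $\theta_2$ induces a homomorphism from the smooth knot concordance group to $\mathbb{Z}$. So, for these patterns, $s_2$ cannot tell tying the solid torus into the knot $K$ from giving it $\theta_2(K)$ left-handed full twists. For $K=U$ the integer $0$ satisfies \eqref{eq:theta}, so $\theta_2(U)=0$. One family of patterns already determines $\theta_2$: the invariant $s_2$ of the $t$-twisted Whitehead double of $K$ with positive clasp drops from $2$ to $0$ exactly when $t$ reaches $\theta_2(K)$ (Lemma~\ref{lem:threshold}).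

We study how $\theta_2$ changes under twisting. Let $D$ be a disk that meets a knot transversely in $m$ points. Near $D$ the knot consists of $m$ vertical strands, and a \emph{full twist on $m$ strands} ties a full twist into them. The twist is \emph{right-handed} if its crossings are positive on strands that are oriented in parallel; its crossings on antiparallel strands are then negative. Right-handed and left-handed twists along the same disk are mutually inverse. The linking number of the knot with $\partial D$ is, up to sign, the number of upward strands minus the number of downward strands.

Let $K_-$ be a knot and $\lambda$ an unknot in its complement with $\mathrm{lk}(K_-,\lambda)=0$. Dehn surgery on $\lambda$ with framing $+1$ turns $K_-$ into a knot $K_+\subset S^3$, which is said to arise from $K_-$ by a \emph{negative generalized crossing change}. If $\lambda$ bounds a disk $D$ that meets $K_-$ transversely in $2n$ points, then $K_+$ is obtained from $K_-$ by a left-handed full twist on these $2n$ strands, and the generalized crossing change is said to be \emph{on $2n$ strands}. For $n=1$ this is the change of a negative crossing to a positive one. The question, posed by Lewark and Zibrowius~\cite{LZ}, is whether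 $\theta_2$ increases by at least $0$ and at most $4n^2$ under such a move. It does.

\begin{theorem}\label{thm:main}
If $K_+$ arises from $K_-$ by a negative generalized crossing change on $2n$ strands, then
\[
\theta_2(K_-)\le\theta_2(K_+)\le\theta_2(K_-)+4n^2 .
\]
\end{theorem}

The condition on the linking number can be dropped at the price of a correction term.

\begin{theorem}\label{thm:general}
If $K'$ arises from $K$ by a left-handed full twist on $p$ upward and $r$ downward strands, $p,r\ge0$, then
\[
\theta_2(K)-(p-r)^2\le\theta_2(K')\le\theta_2(K)+4pr .
\]
\end{theorem}

Since $\mathrm{lk}(K_-,\lambda)=0$ means that $n$ of the $2n$ strands run upward and $n$ downward, Theorem~\ref{thm:main} is the case $p=r=n$ of Theorem~\ref{thm:general}.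

To see where the bounds come from, suppose the case $n=1$ is known: changing a negative crossing to a positive one raises $\theta_2$ by at least $0$ and at most $4$. A full twist on $2n$ strands can be undone by one crossing change for each pair of strands. In a left-handed twist the $n^2$ antiparallel pairs have positive crossings and the $n(n-1)$ parallel pairs have negative ones. Adding up the contributions gives the upper bound $4n^2$, and this is how the upper bound is proved. For the lower bound the same count gives only $\theta_2(K_+)\ge\theta_2(K_-)-4n(n-1)$, because each parallel pair may cost $4$. The lower bound of Theorem~\ref{thm:main} says that the twist as a whole costs nothing, so it has to be treated as one move. Even the case $n=1$ calls for a statement about several strands: a twist on two strands of $K$ is a twist on four strands of its Whitehead double. The statement that we need is the following.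

\begin{theorem}\label{thm:s2}
Let the knot $K'$ arise from the knot $K$ by a right-handed full twist on $2p$ strands, $p$ of which run upward and $p$ downward through the disk. Then $s_2(K')\le s_2(K)$.
\end{theorem}

Section~\ref{sec:background} recalls Bar-Natan's category and the definition of $s_2$. Section~\ref{sec:theta} deduces Theorem~\ref{thm:general} from Theorem~\ref{thm:s2} by applying the latter to Whitehead doubles. The rest of the paper proves Theorem~\ref{thm:s2}. An inequality $s_2(K')\le s_2(K)$ follows from a filtered chain map between the complexes of $K'$ and $K$ that is an isomorphism on homology, and we build such a map locally, from the complex of the full twist to the trivial tangle. Section~\ref{sec:two} does this by hand for $p=1$. In general the complex of the twist is not written down. Section~\ref{sec:top} determines the shape of its two top terms, Section~\ref{sec:map} constructs the map from this shape alone, and Sections~\ref{sec:color} and~\ref{sec:closing} show that the map induces an isomorphism on the homology of the knots.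

\section{Bar-Natan's category and the invariant $s_2$}\label{sec:background}

Throughout, $\mathbb{F}=\mathbb{F}_2$, so no signs occur. The category and the complexes of tangles are those of~\cite{BN05}; delooping and Gaussian elimination are from~\cite{BN07}.

\subsection{Dotted cobordisms}\label{sec:category}

A \emph{diagram} is a crossingless tangle in a rectangle with $m$ endpoints on the bottom and $n$ on the top, each numbered from left to right. It consists of arcs and possibly of closed loops. The objects of $\mathrm{BN}_m^n$ are finite direct sums of formal shifts $q^ic$ of diagrams $c$. For diagrams $c,c'$ the module $\mathrm{Hom}(c,c')$ consists of the $\mathbb{F}[H]$-linear combinations of orientable cobordisms from $c$ to $c'$, vertical over the endpoints and decorated with dots, modulo the local relations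
\begin{itemize}
\item sphere $=0$, and sphere with one dot $=1$;
\item two dots $=H\cdot{}$one dot;
\item neck-cutting: a neck equals the sum of the cut surface with a dot on one side, the cut surface with a dot on the other side, and $H$ times the cut surface.
\end{itemize}
Put $N=m+n$, $\deg S=\chi(S)-N/2-2\cdot\#\{\text{dots}\}$ and $\deg H=-2$. The degree is additive under composition. An identity has degree $0$, a saddle has degree $-1$, and the birth or death of a loop has degree $+1$. A morphism $q^ic\to q^jc'$ is an element of $\mathrm{Hom}(c,c')$; its degree there is called its \emph{unshifted degree}, and the morphism is \emph{degree-preserving} if the unshifted degree is $i-j$. Differentials are degree-preserving and raise the homological degree by one. Chain maps and homotopies are degree-preserving unless a degree is mentioned or $H=1$ has been set. We write $h$ for the homological shift, $(h^kA)^j=A^{j-k}$.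

Stacking $c\in\mathrm{BN}_m^n$ on top of $c'\in\mathrm{BN}_k^m$ gives $c\circ c'\in\mathrm{BN}_k^n$. Stacking is additive on degrees of morphisms and extends to complexes like a tensor product. It preserves homotopies in each factor. The same holds for gluing complexes into any planar configuration. For an endpoint $y$ let $X_y$ be the identity with a dot on the sheet at $y$. It has degree $-2$, commutes with all morphisms, and satisfies $X_y^2=HX_y$.

For loop-free $c,c'$ the union $c\cup c'$ along the endpoints is a collection of circles. Let $S_{c,c'}$ be the cobordism that consists of one disk for each circle. The following standard fact underlies all degree arguments below.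

\begin{lemma}\label{lem:basis}
Let $c,c'$ be loop-free diagrams in $\mathrm{BN}_m^n$.
\begin{enumerate}
\item[(a)] $\mathrm{Hom}(c,c')$ is a free $\mathbb{F}[H]$-module. A basis is given by $S_{c,c'}$ with at most one dot on each disk.
\item[(b)] Every nonzero homogeneous element of $\mathrm{Hom}(c,c')$ has degree $\le0$. If the degree is $0$, then $c=c'$ and the element is $\mathrm{id}_c$.
\item[(c)] A loop is isomorphic to $q\,\emptyset\oplus q^{-1}\emptyset$.
\item[(d)] A nonzero homogeneous morphism from $c$ to a diagram with $k$ loops has unshifted degree $\le k$.
\end{enumerate}
\end{lemma}

\begin{proof}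
We take (a) as known. For (b), $\deg S_{c,c'}$ is the number of circles of $c\cup c'$ minus $N/2$. Each circle contains at least one of the $N/2$ arcs of $c$ and one of the $N/2$ arcs of $c'$, so the degree is $\le 0$, with equality only if every circle consists of one arc of each, that is, if $c=c'$. Dots and powers of $H$ lower the degree. For (c), map the loop to $q\,\emptyset\oplus q^{-1}\emptyset$ by the dotted disk and the disk, and map back by the disk and by the dotted disk plus $H$ times the disk. One composite is the identity of the loop by neck-cutting. The other is the identity matrix, because spheres with $0$, $1$, $2$ dots equal $0$, $1$, $H$. For (d), a morphism of unshifted degree $j$ becomes, after delooping, a degree-preserving morphism from $q^jc$ to a sum of objects $q^{i}c_0$ with $c_0$ loop-free and $|i|\le k$. A nonzero component has unshifted degree $j-i\le0$ by (b), so $j\le k$.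
\end{proof}

\emph{Gaussian elimination} says the following. Suppose $A^j=x\oplus B$ and $A^{j+1}=x'\oplus C$, and the differential has components $\varphi\colon x\to x'$, $\beta\colon B\to x'$, $\gamma\colon x\to C$, $\delta\colon B\to C$ with $\varphi$ invertible. Then $A$ is homotopy equivalent to the complex in which $x$ and $x'$ are deleted and $\delta$ is replaced by $\delta+\gamma\varphi^{-1}\beta$. A bounded complex is \emph{minimal} if all its diagrams are loop-free and no matrix entry of its differential is an identity. Delooping and then eliminating identity entries one at a time shows that every bounded complex is homotopy equivalent to a minimal one, a \emph{minimal model}. By Lemma~\ref{lem:basis}(b), all nonzero entries of the differential of a minimal complex have unshifted degree $\le-1$.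

\subsection{Complexes of tangles and dot sliding}\label{sec:tangles}

Let $\sigma$ be the crossing of two vertical strands that is positive when both point up. Let $\mathrm{id}_n$ be the diagram of $n$ vertical arcs, and let $e\in\mathrm{BN}_2^2$ be the diagram with one arc joining the top endpoints and one joining the bottom endpoints. Put
\[
[\![\sigma]\!]=(\mathrm{id}_2\to q\,e),\qquad [\![\sigma^{-1}]\!]=(e\to q\,\mathrm{id}_2),
\]
where the left terms lie in homological degree $0$ and the maps are saddles. The second complex is the first rotated by $90^\circ$. For a tangle diagram $T$, the \emph{cube} $[\![T]\!]$ is obtained by gluing the complexes of its crossings along $T$. If $T$ is oriented, with $n_+$ positive and $n_-$ negative crossings, then the \emph{normalized complex}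
\begin{equation}\label{eq:normal}
h^{-n_-}q^{\,n_+-2n_-}[\![T]\!]
\end{equation}
is invariant up to homotopy equivalence under all Reidemeister moves.

For a point $y$ on an edge of $T$, placing a dot at $y$ on the identity of each resolution defines a chain endomorphism $X_y$ of the cube, which depends only on the edge.

\begin{lemma}[Dot sliding]\label{lem:slide-dot}
If $y,y'$ lie on the same strand of $T$ on the two sides of one crossing, then $X_y\simeq X_{y'}+H$ on $[\![T]\!]$.
\end{lemma}

\begin{proof}
Take the reverse saddle at this crossing as homotopy. Its composite with the saddle, in either order, is the identity with a tube between the two sheets at the crossing. By neck-cutting this is the sum of a dot on one sheet, a dot on the other sheet, and $H$. The points $y,y'$ are opposite ends of the crossing, so in both resolutions they lie on the two different sheets. The components of the differential at other crossings commute with the homotopy, and these terms cancel in pairs over $\mathbb{F}$.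
\end{proof}

\subsection{The invariant $s_2$}\label{sec:s2}

Let $C(K)$ be the normalized complex \eqref{eq:normal} of a diagram of a knot $K$; it is a complex over $\mathrm{BN}_0^0$. For a diagram $c$ of $k$ loops, $\mathrm{Hom}(\emptyset,c)=\mathcal{A}^{\otimes k}$ with $\mathcal{A}=\mathbb{F}[H][X]/(X^2+HX)$, where $1$ is the disk, of degree $+1$, and $X$ is the dotted disk, of degree $-1$. A saddle that merges two loops acts as the multiplication of $\mathcal{A}$. A shift $q^j$ raises degrees by $j$. For a complex $A$ over $\mathrm{BN}_0^0$ let $V(A)$ be the complex of $\mathbb{F}$-vector spaces obtained by applying $\mathrm{Hom}(\emptyset,-)$ and setting $H=1$. Let $\mathcal{F}^kV(A)$ be the span of the tensors in $1$ and $X$ of degree $\ge k$. A degree-preserving morphism sends a tensor of degree $k$ to a sum of terms $H^j\cdot(\text{tensor of degree }k+2j)$, so after setting $H=1$ it preserves each $\mathcal{F}^k$. In particular $V(A)$ is a filtered complex. The \emph{filtration degree} of a nonzero homology class is the largest $k$ such that the class has a representative in $\mathcal{F}^k$.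

The homology of $V(C(K))$ is $2$-dimensional and lies in homological degree $0$, and its associated graded space lies in two degrees $s_2(K)\pm1$ \cite{MTV,LS}. This defines $s_2(K)$. Thus $s_2(K)-1$ and $s_2(K)+1$ are the smallest and the largest filtration degree of a nonzero class.

\begin{lemma}\label{lem:compare}
If a degree-preserving chain map $C(K')\to C(K)$ induces an isomorphism on the homology of $V$, then $s_2(K')\le s_2(K)$.
\end{lemma}

\begin{proof}
A nonzero class represented in $\mathcal{F}^{s_2(K')+1}$ is sent to a nonzero class represented in $\mathcal{F}^{s_2(K')+1}$, so $s_2(K')+1\le s_2(K)+1$.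
\end{proof}

Shade the regions of an oriented knot diagram by elements of $\mathbb{F}$ so that the two regions along each edge differ. For a point $y$ on an edge let $\ell(y)\in\mathbb{F}$ be the shade of the region to the left of $y$. Look at a crossing with both strands pointing up, and call the four regions west, north, east and south; west and east have one shade, north and south the other. The lower left and upper left edges have west to their left; the lower right and upper right edges have south and north to their left. Hence:
\begin{enumerate}
\item[(L1)] when $y$ moves along the knot through a crossing, $\ell(y)$ changes by $1$;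
\item[(L2)] $\ell$ is constant on each circle of the oriented resolution (each \emph{Seifert circle}), and it differs on the two arcs into which a crossing is resolved.
\end{enumerate}

The only values of $s_2$ that we have to compute come from positive diagrams.

\begin{lemma}\label{lem:positive}
If $K$ has a diagram with $n$ crossings, all positive, and $O$ Seifert circles, then $s_2(K)=n-O+1$.
\end{lemma}

\begin{proof}
Here $n_-=0$, so $V(C(K))$ vanishes in negative degrees, and its term in degree $0$ is $q^n\mathcal{A}^{\otimes O}|_{H=1}$, belonging to the oriented resolution. A class in degree $0$ therefore has a unique representative, and every element lies in $\mathcal{F}^{n-O}$. Let $z$ be the tensor that has $X+\ell(\gamma)$ on the Seifert circle $\gamma$. By (L2), the saddle at a crossing merges two different circles, labeled $X$ and $X+1$, and $X(X+1)=0$ at $H=1$. So $z$ is a cycle. It contains $X\otimes\dots\otimes X$, of degree $n-O$, with coefficient $1$. Hence the smallest filtration degree of a nonzero class is $n-O$.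
\end{proof}

For the unknot ($n=0$, $O=1$) this gives $s_2=0$, and for the right-handed trefoil, the closure of $\sigma^3$ ($n=3$, $O=2$), it gives $s_2=2$.

\section{From $s_2$ to $\theta_2$ via Whitehead doubles}\label{sec:theta}

In this section we assume Theorem~\ref{thm:s2} and prove Theorem~\ref{thm:general}. We use two descriptions of a crossing change as a right-handed full twist on two strands.
\begin{enumerate}
\item[(C1)] \emph{Negative to positive is a twist on parallel strands.} With both strands pointing up, the negative crossing is $\sigma^{-1}$, and $\sigma^{-1}\sigma^2=\sigma$.
\item[(C2)] \emph{Positive to negative is a twist on antiparallel strands.} Rotate the positive crossing $\sigma$ by $90^\circ$. It becomes $\sigma^{-1}$ with one strand pointing up and one down, and again $\sigma^{-1}\sigma^2=\sigma$ is the changed crossing.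
\end{enumerate}

\subsection{$\theta_2$ as a threshold}

Let $W$ be the Whitehead pattern with positive clasp shown in Figure~\ref{fig:W} for $t=0$. It consists of two antiparallel strands that run around the solid torus and of a clasp with two positive crossings, and $W(U)=U$. We have $(W_t)_{t'}=W_{t+t'}$. The \emph{$t$-framing} of $K$ is the parallel of $K$ that has linking number $t$ with $K$. Since $t$ right-handed twists take the standard longitude to a curve that has linking number $t$ with the core, $W_t(K)$ is the image of $W$ under the embedding that takes the standard longitude to the $t$-framing of $K$.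

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8,thick]
\draw[rounded corners=10pt] (-0.4,0.7) -- (-2.6,0.7) -- (-2.6,-2.9) -- (2.6,-2.9) -- (2.6,0.7) -- (0.4,0.7);
\draw[rounded corners=6pt] (-0.4,-0.7) -- (-1.7,-0.7) -- (-1.7,-2) -- (1.7,-2) -- (1.7,-0.7) -- (0.4,-0.7);
\draw (0.4,0.7) arc (90:180:0.7);
\draw[white,line width=5pt] (-0.4,0.7) arc (90:-90:0.7);
\draw (-0.4,0.7) arc (90:-90:0.7);
\draw[white,line width=5pt] (-0.3,0) arc (180:270:0.7);
\draw (-0.3,0) arc (180:270:0.7);
\draw[->] (-2.6,-1.2) -- (-2.6,-1);
\draw[->] (-1.7,-1.2) -- (-1.7,-1.4);
\draw[fill=white] (-0.6,-3.15) rectangle (0.6,-1.75);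
\node at (0,-2.45) {$t$};
\fill (0,-1.3) circle (2pt);
\end{tikzpicture}
\caption{The twisted Whitehead pattern $W_t$. The solid torus is the complement of the axis through the dot, perpendicular to the page. Both crossings of the clasp are positive. The box contains $t$ right-handed full twists of the two antiparallel strands ($|t|$ left-handed ones if $t<0$). Without the dot, this is a diagram of the knot $W_t(U)$.}
\label{fig:W}
\end{figure}

\begin{lemma}\label{lem:threshold}
For every knot $K$,
\[
s_2(W_t(K))=\begin{cases}2,& t<\theta_2(K),\\ 0,& t\ge\theta_2(K).\end{cases}
\]
\end{lemma}

\begin{proof}
We first compute $s_2(W_t(U))$ directly. Let $t<0$. The box in Figure~\ref{fig:W} contains left-handed twists on antiparallel strands, so its $2|t|$ crossings are positive, and the diagram is positive with $n=2|t|+2$. The oriented resolution of the clasp is a small circle around its bigon together with two arcs that continue the outer and the inner strand. The oriented resolution of the box consists of $2|t|-1$ small circles and two arcs that join the outer to the inner strand at both ends of the box, which produces one large circle. So $O=2|t|+1$, and $s_2(W_t(U))=2$ by Lemma~\ref{lem:positive}.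

Let $t\ge0$. The knot $W_t(U)$ arises from $W_0(U)=U$ by $t$ right-handed full twists on two antiparallel strands, so $s_2(W_t(U))\le0$ by Theorem~\ref{thm:s2}. Changing a positive crossing of the clasp opens the clasp and leaves the boundary of a twisted disk, which is $U$. By (C2) and Theorem~\ref{thm:s2}, $0=s_2(U)\le s_2(W_t(U))$. So $s_2(W_t(U))=0$.

Next we check that \eqref{eq:theta} applies to $W_t$. It has winding number zero and meets a meridional disk in two points. The wrapping number has the parity of the winding number, so it is $0$ or $2$, and it does not depend on $t$, because twisting is a homeomorphism of the solid torus. If it were $0$, then $W$ would lie in a ball in the solid torus and the knot $W_t(U)$ would not depend on $t$, contrary to the values just computed. Hence \eqref{eq:theta} gives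
\[
s_2(W_t(K))=s_2\bigl((W_t)_{-\theta_2(K)}(U)\bigr)=s_2\bigl(W_{t-\theta_2(K)}(U)\bigr).\qedhere
\]
\end{proof}

\subsection{Twisting the companion}

Whatever the directions of the strands of $K$ through a disk, the Whitehead double runs along each of them once upward and once downward. So every twist of $K$ induces a twist of the double to which Theorem~\ref{thm:s2} applies. The linking number of $K$ with the disk reappears as a change of framing.

\begin{proposition}\label{prop:twist}
Let $K'$ arise from $K$ by a right-handed full twist along a disk $D$ with $\mathrm{lk}(K,\partial D)=w$. Then $\theta_2(K')\le\theta_2(K)+w^2$.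
\end{proposition}

\begin{proof}
Let $m=|K\cap D|$, and let $\nu K$ be a thin tubular neighborhood of $K$ that meets $D$ in $m$ meridional disks. The twist is an orientation-preserving self-homeomorphism of the exterior of $\partial D$, and it takes $\nu K$ to a tubular neighborhood of $K'$. It changes the linking number of disjoint oriented curves $J,J'$ by
\[
\mathrm{lk}(J,J')\mapsto\mathrm{lk}(J,J')+\mathrm{lk}(J,\partial D)\,\mathrm{lk}(J',\partial D),
\]
because each strand of $J$ through $D$ acquires two crossings with each strand of $J'$, which contribute $+1$ for a parallel pair and $-1$ for an antiparallel pair. Applied to $K$ and its $t$-framing, both of which have linking number $w$ with $\partial D$, this shows that the twist takes the $t$-framing of $K$ to the $(t+w^2)$-framing of $K'$. Hence it takes $W_t(K)$ to $W_{t+w^2}(K')$.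

Place the clasp away from $D$. Then $W_t(K)$ meets each of the $m$ meridional disks in two points of opposite sign, so the twist is on $m$ upward and $m$ downward strands of $W_t(K)$. By Theorem~\ref{thm:s2},
\[
s_2\bigl(W_{t+w^2}(K')\bigr)\le s_2\bigl(W_t(K)\bigr)\qquad\text{for all }t\in\mathbb{Z}.
\]
Take $t=\theta_2(K')-w^2-1$. By Lemma~\ref{lem:threshold} the left side is $2$, so the right side is $2$ as well, and therefore $t<\theta_2(K)$. This is the claim.
\end{proof}

\begin{corollary}\label{cor:crossing}
If $K_+$ arises from $K_-$ by changing a negative crossing to a positive one, then $\theta_2(K_-)\le\theta_2(K_+)\le\theta_2(K_-)+4$.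
\end{corollary}

\begin{proof}
By (C2), $K_-$ arises from $K_+$ by a right-handed full twist with $w=0$. By (C1), $K_+$ arises from $K_-$ by a right-handed full twist with $w=\pm2$. Apply Proposition~\ref{prop:twist} to each.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
The knot $K$ arises from $K'$ by a right-handed full twist along the same disk, with $w=\pm(p-r)$. Proposition~\ref{prop:twist} gives $\theta_2(K)\le\theta_2(K')+(p-r)^2$, which is the lower bound.

For the upper bound let $N=p+r$, let $\sigma_i$ be the crossing $\sigma$ between the positions $i$ and $i+1$, and let
\[
\Delta=\sigma_1(\sigma_2\sigma_1)\cdots(\sigma_{N-1}\cdots\sigma_1)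
\]
be the right-handed half twist. It reverses the order of the strands and has $\binom N2$ letters, so any two strands cross exactly once. Inverting every letter reflects the braid in the plane of the diagram and gives a word for the left-handed half twist $\Delta^{-1}$. Represent the first factor of the left-handed full twist $\Delta^{-1}\Delta^{-1}$ by this word. Changing all its crossings yields $\Delta\Delta^{-1}$, the trivial braid. So there are knots $K'=J_0,J_1,\dots,J_{\binom N2}=K$, where each step replaces a letter $\sigma_i^{-1}$ by $\sigma_i$, and there is one step for each pair of strands. For each of the $pr$ antiparallel pairs a positive crossing becomes negative, and Corollary~\ref{cor:crossing} gives $\theta_2(J_k)\le\theta_2(J_{k+1})+4$. For each parallel pair a negative crossing becomes positive, and it gives $\theta_2(J_k)\le\theta_2(J_{k+1})$. Adding up, $\theta_2(K')\le\theta_2(K)+4pr$.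
\end{proof}

\section{The twist on two strands}\label{sec:two}

We turn to Theorem~\ref{thm:s2}. For $p=0$ there is nothing to prove, so let $p\ge1$. Let $\mathrm{FT}_n$ be the right-handed full twist on $n$ strands, drawn as the diagram of $\Delta^2$. It has $n(n-1)$ crossings $\sigma$, any two strands cross exactly twice, and the strand that starts at the bottom endpoint $i$ ends at the top endpoint $i$. If $p$ strands of $\mathrm{FT}_{2p}$ point up and $p$ point down, in any order, then $n_-=2p^2$ and $n_+=2p(p-1)$. The normalized complex is therefore
\begin{equation}\label{eq:F}
F=h^{-2p^2}q^{-2p^2-2p}[\![\mathrm{FT}_{2p}]\!].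
\end{equation}
Put $I=\mathrm{id}_{2p}$, a complex in degree $0$.

Draw $K$ so that near the disk it consists of $2p$ vertical strands in a rectangle, and let $T$ be the part of the diagram outside the rectangle. Then $K$ and $K'$ are obtained by filling the rectangle with the trivial braid and with $\mathrm{FT}_{2p}$. The orientations of $K$ and $K'$ agree on $T$, since the full twist does not permute the strands. For a complex $A$ over $\mathrm{BN}_{2p}^{2p}$ let $T(A)$ be the complex over $\mathrm{BN}_0^0$ obtained by gluing $A$ into the normalized complex of $T$. Then
\[
C(K)=T(I),\qquad C(K')=T(F),
\]
and $T(-)$ is a functor that preserves degrees and homotopies. By Lemma~\ref{lem:compare} it suffices to find a degree-preserving chain map from $F$, or from a minimal model $M$ of $F$, to $I$ that induces an isomorphism on homology after applying $T$ and $V$.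

Now let $p=1$, so $\mathrm{FT}_2=\sigma^2$. Write $X^{\mathrm{top}},X^{\mathrm{bot}}$ for the dots on the two arcs of $e$. The cube is
\[
I\longrightarrow q\,(e\circ I)\oplus q\,(I\circ e)\longrightarrow q^2\,(e\circ e),
\]
and $e\circ e$ is $e$ together with a loop, so the last term deloops to $q^3e\oplus q\,e$. The saddle from $e\circ I$ splits the loop off the bottom arc, and the one from $I\circ e$ splits it off the top arc. Capping the loop with a dotted disk leaves a dot on that arc, and capping it with a disk leaves the identity. So the second differential is the matrix $\left(\begin{smallmatrix}X^{\mathrm{bot}}&X^{\mathrm{top}}\\1&1\end{smallmatrix}\right)$. Eliminating the lower left entry and shifting by $h^{-2}q^{-4}$ gives the minimal model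
\begin{equation}\label{eq:M2}
M=\Bigl(q^{-4}I\xrightarrow{\ \text{saddle}\ }q^{-3}e\xrightarrow{\ X^{\mathrm{top}}+X^{\mathrm{bot}}\ }q^{-1}e\Bigr)
\end{equation}
in homological degrees $-2,-1,0$. Let $f\colon M\to I$ be the saddle $q^{-1}e\to I$ in degree $0$. It is degree-preserving. It is a chain map because the saddle is connected, so that the two dots agree on it and their sum vanishes.

Set $H=1$. The four endomorphisms $X_y$ at the endpoints are then commuting idempotents, and $M$, $I$ and $f$ split into summands $M_\epsilon$, $I_\epsilon$, $f_\epsilon$ indexed by the eigenvalues $\epsilon_y\in\mathbb{F}$; think of $\epsilon_y$ as a color of the endpoint $y$. (Section~\ref{sec:color} makes this precise.) A diagram contributes to the summand $\epsilon$ only if both ends of each of its arcs have the same color. This leaves three types of colorings.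
\begin{itemize}
\item \emph{All four colors equal $x$.} The saddle and the reverse saddle are mutually inverse, since the tube equals $x+x+1=1$, and $X^{\mathrm{top}}+X^{\mathrm{bot}}=0$. So $M_\epsilon\simeq e_\epsilon$ in degree $0$, and $f_\epsilon$ is a homotopy equivalence.
\item \emph{Top endpoints $x$, bottom endpoints $x+1$.} Then $I_\epsilon=0$ and $X^{\mathrm{top}}+X^{\mathrm{bot}}=1$, so $M_\epsilon$ is contractible.
\item \emph{Left endpoints $x$, right endpoints $x+1$.} Then $e_\epsilon=0$, so $M_\epsilon=h^{-2}I_\epsilon$ and $f_\epsilon=0$. Locally $f$ fails to be an equivalence. But the homologies of $T(M_\epsilon)$ and $T(I_\epsilon)$ differ by a shift by $2$, and both lie in degree $0$, being summands of the homologies of $K'$ and $K$. So both vanish.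
\end{itemize}
Hence $T(f)$ is an isomorphism on homology, and Theorem~\ref{thm:s2} holds for $p=1$.

Two features of \eqref{eq:M2} carry over to all $p$: the complex ends in degree $0$, and its last two terms contain no arc from bottom to top. These features will produce $f$. The splitting by colors carries over as well, with the same three kinds of behavior.

\section{The top of the complex of the full twist}\label{sec:top}

The cube \eqref{eq:F} extends from degree $-2p^2$ to degree $2p(p-1)$. We show that a minimal model stops at degree $0$ and describe its terms there. The tool is that a full twist slides through cups, so that composing with cups reduces the number of strands.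

The \emph{through-degree} of a diagram $c\in\mathrm{BN}_m^n$ is the number of its arcs from bottom to top. Loops are disregarded, so delooping does not change it, and the through-degree of $c\circ c'$ is at most that of $c$ and that of $c'$. A \emph{cup} is an arc that joins two top endpoints. A loop-free diagram is \emph{cap-free} if no arc joins two bottom endpoints; a cap-free $b\in\mathrm{BN}_u^n$ has $u$ arcs from bottom to top and $(n-u)/2$ cups, and $b\circ c$ has the same through-degree as $c$. Let $\bar b\in\mathrm{BN}_n^u$ be the reflection of $b$ in a horizontal line. Cutting a loop-free $c\in\mathrm{BN}_m^n$ of through-degree $u$ at a level where only the $u$ through-going arcs pass gives a unique factorization $c=a\circ\bar b$, also written $a\bar b$, with $a\in\mathrm{BN}_u^n$ and $b\in\mathrm{BN}_u^m$ cap-free. A \emph{matching} is a loop-free diagram in $\mathrm{BN}_0^{2p}$.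

\begin{lemma}\label{lem:cups}
For cap-free $b\in\mathrm{BN}_u^n$,
\[
[\![\mathrm{FT}_n]\!]\circ b\simeq h^{(n^2-u^2)/2}\,q^{(n^2-u^2)/2+n-u}\;b\circ[\![\mathrm{FT}_u]\!].
\]
In particular, for every matching $a$ there is a homotopy equivalence $\eta_a\colon F\circ a\to a$.
\end{lemma}

\begin{proof}
View tangles in $D^2\times[0,3]$ and place $b$ in $D^2\times[1,2]$, extended by vertical strands above and below. For a continuous $\vartheta\colon[0,3]\to[0,1]$ with $\vartheta(0)=0$ and $\vartheta(3)=1$, rotate the disk at height $z$ by the angle $2\pi\vartheta(z)$, in the direction that produces a right-handed twist. If $\vartheta$ increases on $[2,3]$ only, the image of $b$ is $\mathrm{FT}_n\circ b$. If it increases on $[0,1]$ only, the image is $b\circ\mathrm{FT}_u$. Interpolating linearly between the two functions gives an isotopy with fixed endpoints.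

Let $k=(n-u)/2$. Orient the through-going arcs of $b$ upward and the cups arbitrarily. In $\mathrm{FT}_n\circ b$, then, $u+k$ strands of the twist point up and $k$ point down, so $n_-=2k(u+k)=(n^2-u^2)/2$ and $n_+=n(n-1)-n_-$. In $b\circ\mathrm{FT}_u$ all $u(u-1)$ crossings are positive. By the invariance of \eqref{eq:normal}, the homological shift is $n_-$ and the $q$-shift is
\[
2n_--n_++u(u-1)=3n_--(n^2-u^2)+(n-u)=n_-+n-u .
\]
For $u=0$ and $n=2p$ the shifts are $h^{2p^2}q^{2p^2+2p}$, which cancel those in \eqref{eq:F}.
\end{proof}

To pass from $M\circ b$ back to $M$ we need to know that a summand of $M$ in the highest degree leaves a trace in $M\circ b$ for a suitable $b$. The complex $M\circ b$ is no longer minimal, and much of it may cancel. If the summand is $a\bar b$, however, the diagram $a\bar b\circ b$ has as many loops as any diagram $c\circ b$ can have, and the piece of it with the highest $q$-shift is out of reach of the differential.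

\begin{lemma}\label{lem:survive}
Let $M$ be a bounded minimal complex over $\mathrm{BN}_n^n$ and let $v\ge0$. Let $\delta$ be the largest homological degree in which $M$ has a summand of through-degree $\ge v$, and let $q^ia\bar b$ be such a summand of $M^\delta$. Then $M\circ b$ is not homotopy equivalent to a complex all of whose summands in degrees $\ge\delta$ have through-degree $<v$.
\end{lemma}

\begin{proof}
Let $u\ge v$ be the through-degree of $a\bar b$, so $a,b\in\mathrm{BN}_u^n$, and write $Mb=M\circ b$. Let $\mathcal{J}$ be the ideal of those morphisms in $\mathrm{BN}_u^n$ that factor through a sum of shifted diagrams of through-degree $<v$; by delooping these diagrams may be taken loop-free. Suppose $\varphi\colon Mb\to N$ and $\psi\colon N\to Mb$ are inverse homotopy equivalences with a complex $N$ as in the statement, and let $\mathrm{id}+\psi\varphi=d\tau+\tau d$. On $(Mb)^\delta$, the term $\psi\varphi$ factors through $N^\delta$, and $\tau d$ factors through $(Mb)^{\delta+1}$, whose summands have through-degree $<v$ by the choice of $\delta$. Hence $\mathrm{id}+d\tau\in\mathcal{J}$ on $(Mb)^\delta$.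

Let $k=(n-u)/2$ be the number of cups of $b$. Each cup closes up with its mirror image, so $\bar b\circ b$ is $\mathrm{id}_u$ together with $k$ loops. Capping the loops with dotted disks gives a degree-preserving morphism $\pi\colon q^ia\bar bb\to q^{i+k}a$, and births give a degree-preserving $\nu\colon q^{i+k}a\to q^ia\bar bb$ with $\pi\nu=\mathrm{id}$, because the dotted sphere is $1$. Extend $\pi$ by zero to $(Mb)^\delta$, regard $\nu$ as a map into $(Mb)^\delta$, and put $\rho=\tau\nu\colon q^{i+k}a\to(Mb)^{\delta-1}$. Then $\mathrm{id}_{q^{i+k}a}+\pi d\rho\in\mathcal{J}$.

We claim $\pi d\rho=0$. It is a sum of composites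
\[
q^{i+k}a\xrightarrow{\ \rho'\ }q^jc'\circ b\xrightarrow{\ S\circ\mathrm{id}_b\ }q^ia\bar bb\xrightarrow{\ \pi\ }q^{i+k}a ,
\]
where $q^jc'$ runs over the summands of $M^{\delta-1}$, $\rho'$ is a component of $\rho$, and $S\colon q^jc'\to q^ia\bar b$ is an entry of the differential of $M$. As $c'$ is loop-free, every loop of $c'\circ b$ contains a cup of $b$, so there are at most $k$ loops. If $\rho'\ne0$, its unshifted degree satisfies $i+k-j\le k$ by Lemma~\ref{lem:basis}(d), so $j\ge i$. If $S\ne0$, its unshifted degree satisfies $j-i\le-1$ by minimality. The two conditions exclude each other, and the claim follows.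

So $\mathrm{id}_a$ is a sum of composites $a\to c\to a$ with $c$ loop-free of through-degree $<v\le u$. Such $c$ differ from $a$, so by Lemma~\ref{lem:basis}(b) all homogeneous components of both factors have negative unshifted degree. This is impossible, since $\mathrm{id}_a$ is nonzero of degree $0$.
\end{proof}

\begin{lemma}\label{lem:bound}
Let $M_n$ be a minimal model of $[\![\mathrm{FT}_n]\!]$, and let $0\le v\le n$ with $v\equiv n\pmod 2$. Summands of $M_n$ of through-degree $\ge v$ occur only in homological degrees $\le(n^2-v^2)/2$.
\end{lemma}

\begin{proof}
We use induction on $n$. Assume that such summands exist, let $\delta$ be the largest degree in which they occur, and let $q^ia\bar b$ be one in $M_n^\delta$, of through-degree $u\ge v$.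

Suppose $u=n$; for $n\le1$ this is the only case. Then $a=b=\mathrm{id}_n$, and $\delta$ is also the largest degree of a summand of through-degree $\ge n$. In the cube $[\![\mathrm{FT}_n]\!]$ every resolution in degree $\ge1$ contains a factor $e$ and so has through-degree $<n$. If $\delta\ge1$, this contradicts Lemma~\ref{lem:survive} with $n$ in place of $v$. So $\delta\le0\le(n^2-v^2)/2$.

Suppose $u<n$. By Lemma~\ref{lem:cups}, $M_n\circ b$ is homotopy equivalent to a $q$-shift of $h^{(n^2-u^2)/2}\,b\circ M_u$. Stacking the cap-free $b$ on top preserves through-degrees, so by induction the summands of through-degree $\ge v$ of this complex lie in degrees at most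
\[
\frac{n^2-u^2}2+\frac{u^2-v^2}2=\frac{n^2-v^2}2 .
\]
If $\delta$ were larger, Lemma~\ref{lem:survive} would be violated.
\end{proof}

From now on fix a minimal model $M$ of $F$ and a homotopy equivalence $\mu\colon M\to F$.

\begin{corollary}\label{cor:top}
$M^j=0$ for $j>0$, and all summands of $M^0$ and $M^{-1}$ have the form $q^ia\bar b$ with matchings $a,b$.
\end{corollary}

\begin{proof}
Apply Lemma~\ref{lem:bound} with $n=2p$ and shift by $h^{-2p^2}$. For $v=0$ the bound is $0$. For $v=2$ it is $-2$, and through-degrees in $\mathrm{BN}_{2p}^{2p}$ are even.
\end{proof}

\section{A chain map from the full twist to the trivial tangle}\label{sec:map}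

A chain map $M\to I$ is a morphism $M^0\to I$ that vanishes on the image of the differential from $M^{-1}$. So it is the same as a chain map $Q\to I$, where
\[
Q=\bigl(M^{-1}\xrightarrow{\ d\ }M^0\bigr).
\]
Since $M$ vanishes in positive degrees, $Q$ is a subcomplex; let $\iota\colon Q\to M$ be the inclusion. We know neither the summands of $Q$ nor $d$. What we have is the map $\mu\iota\colon Q\to F$. Stacking with $F$ is invertible, so maps $Q\to I$ correspond to maps $F\circ Q\to F$. And the twist slides off each summand $a\bar b$ of $Q$, which suggests $F\circ Q\simeq Q$. Then $\mu\iota$ determines a map $Q\to I$. The point to check is that the equivalences $\eta_a$ are compatible with $d$.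

Let $L$ be the normalized complex of the left-handed full twist, with $p$ strands pointing up and $p$ down. Then $L\circ F$ and $F\circ L$ are normalized complexes of diagrams of the trivial braid, so both are homotopy equivalent to $I$. An equivalence $L\circ F\to I$ induces equivalences $L\circ F\circ A\to A$ that commute with all chain maps $A\to A'$, and the same holds for $F\circ L$. So $F\circ-$ is an autoequivalence of the homotopy category of bounded complexes over $\mathrm{BN}_m^{2p}$, with inverse $L\circ-$; in particular it is full and faithful. We write $F(\varphi)$ for $\mathrm{id}_F\circ\varphi$. For $1\le j\le2p$ let $X_j^{\mathrm{top}}$ and $X_j^{\mathrm{bot}}$ be the dots at the $j$-th top and bottom endpoints. The $j$-th strand of $\mathrm{FT}_{2p}$ passes $2(2p-1)$ crossings, an even number, so Lemma~\ref{lem:slide-dot} gives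
\begin{equation}\label{eq:topbot}
X_j^{\mathrm{top}}\simeq X_j^{\mathrm{bot}}\quad\text{on }F .
\end{equation}

\begin{lemma}\label{lem:natural}
For matchings $a',a$ and homogeneous $\varphi\in\mathrm{Hom}(a',a)$ we have $\eta_a\,F(\varphi)\simeq\varphi\,\eta_{a'}$.
\end{lemma}

\begin{proof}
Let $\bar\eta_a$ be a homotopy inverse of $\eta_a$ and put $\Phi(\varphi)=\eta_aF(\varphi)\bar\eta_{a'}$. This is a chain map between complexes in a single degree, that is, an element of $\mathrm{Hom}(a',a)$, and homotopic maps of this kind are equal. The map $\Phi$ is $\mathbb{F}[H]$-linear and preserves degrees. It is injective, because $F\circ-$ is faithful. It is compatible with composition, because $\bar\eta\eta\simeq\mathrm{id}$. Since $\eta_aF(\varphi)\simeq\Phi(\varphi)\eta_{a'}$, we have to show $\Phi(\varphi)=\varphi$.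

Every disk of $S_{a',a}$ touches an arc of $a'$. By Lemma~\ref{lem:basis}(a), $\mathrm{Hom}(a',a)$ is therefore spanned over $\mathbb{F}[H]$ by composites of $S_{a',a}$ with dots $X_j\in\mathrm{End}(a')$ at endpoints, and it suffices to treat these two kinds of morphisms. The part of $\mathrm{Hom}(a',a)$ of degree $\deg S_{a',a}$ is $\{0,S_{a',a}\}$, so $\Phi(S_{a',a})=S_{a',a}$ by injectivity. The map $F(X_j)$ is the dot at the bottom end of the $j$-th strand of the twist in $F\circ a'$, so $F(X_j)\simeq X_j^{\mathrm{top}}$ by \eqref{eq:topbot}. The dot at an endpoint commutes with $\eta_{a'}$, hence $\Phi(X_j)=X_j\eta_{a'}\bar\eta_{a'}=X_j$.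
\end{proof}

\begin{lemma}\label{lem:E}
There is a homotopy equivalence $E\colon F\circ Q\to Q$.
\end{lemma}

\begin{proof}
Regard $M^{-1}$ and $M^0$ as complexes in degree $0$. Then $Q$ is the cone of $d$ and $F\circ Q$ is the cone of $F(d)\colon F\circ M^{-1}\to F\circ M^0$. By Corollary~\ref{cor:top} the maps $\eta_a\circ\mathrm{id}_{\bar b}\colon(F\circ a)\circ\bar b\to a\bar b$ add up to homotopy equivalences $\alpha\colon F\circ M^{-1}\to M^{-1}$ and $\beta\colon F\circ M^0\to M^0$. The circles of $a'\bar b'\cup a\bar b$ are those of $a'\cup a$ and those of $\bar b'\cup\bar b$. So by Lemma~\ref{lem:basis}(a) each entry of $d$ is an $\mathbb{F}[H]$-combination of stacked morphisms $\varphi_1\circ\varphi_2$ with $\varphi_1\in\mathrm{Hom}(a',a)$ and $\varphi_2\in\mathrm{Hom}(\bar b',\bar b)$ homogeneous. Applying Lemma~\ref{lem:natural} to each $\varphi_1$ gives a degree-preserving homotopy $\kappa$ with $\beta F(d)+d\alpha=\partial\kappa+\kappa\partial$, where $\partial$ denotes the internal differentials. Define $E(x,y)=(\alpha x,\beta y+\kappa x)$ on $F\circ M^{-1}\oplus F\circ M^0$. The differential of the cone is $(x,y)\mapsto(\partial x,F(d)x+\partial y)$, so the identity for $\kappa$ says that $E$ is a chain map.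 The maps $\alpha,\beta,E$ form a morphism of distinguished triangles in the homotopy category, and $\alpha,\beta$ are isomorphisms there. By the five lemma for triangulated categories, so is $E$.
\end{proof}

Since $F\circ-$ is full and $F\circ I=F$, there is a degree-preserving chain map $g\colon Q\to I$ with
\begin{equation}\label{eq:g}
F(g)\simeq\mu\,\iota\,E .
\end{equation}
It consists of a morphism $g^0\colon M^0\to I$ with $g^0d=0$ on $M^{-1}$. Let
\[
f\colon M\to I
\]
be $g^0$ on $M^0$ and zero in all other degrees. This is a degree-preserving chain map, and $f\iota=g$.

\section{Splitting by colors at $H=1$}\label{sec:color}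

From now on $H=1$: we keep the objects, forget the $q$-shifts, and set $H=1$ in all morphism modules. All homotopies found so far remain valid. The map $f$ was obtained from an abstract existence statement, so we need a setting in which it is enough to know that $f$ is nonzero. Fixing the eigenvalues of the dots at the endpoints provides it: the category breaks into blocks that are equivalent to vector spaces.

\subsection{Images of idempotents}

In the \emph{idempotent completion} of an additive category, objects are pairs $(x,P)$ with $P=P^2\in\mathrm{End}(x)$, and morphisms $(x,P)\to(x',P')$ are morphisms $\varphi\colon x\to x'$ with $\varphi=P'\varphi P$. An idempotent chain endomorphism $P$ of a complex $A$ has an image $\mathrm{Im}\,P$, the complex with terms $(A^j,P^j)$ and differential $dP$.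

\begin{lemma}\label{lem:idem}
Let $P,P'$ be idempotent chain endomorphisms of $A,A'$, and let $\varphi\colon A\to A'$ be a homotopy equivalence with $\varphi P\simeq P'\varphi$. Then $\mathrm{Im}\,P\simeq\mathrm{Im}\,P'$. In particular, $\mathrm{Im}\,P$ is contractible if $P\simeq0$.
\end{lemma}

\begin{proof}
Let $\psi$ be a homotopy inverse of $\varphi$. Then $\psi P'\simeq\psi P'\varphi\psi\simeq\psi\varphi P\psi\simeq P\psi$. The maps $P'\varphi P$ and $P\psi P'$ satisfy $P\psi P'\varphi P\simeq P\psi\varphi P\simeq P$ and $P'\varphi P\psi P'\simeq P'\varphi\psi P'\simeq P'$. Multiplying the homotopies by the idempotents on both sides makes them homotopies of the images. For the last statement take $\varphi=\mathrm{id}$ and $P'=0$.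
\end{proof}

\subsection{Blocks}

A \emph{coloring} $\epsilon$ assigns an element $\epsilon_y\in\mathbb{F}$ to each endpoint $y$. Put
\[
\Pi_\epsilon=\prod_y\,(X_y+1+\epsilon_y).
\]
Since $X_y$ and $X_y+1$ are complementary idempotents, the $\Pi_\epsilon$ are orthogonal idempotents with sum $1$. They commute with all morphisms, and $X_y\Pi_\epsilon=\epsilon_y\Pi_\epsilon$. For an object or complex $A$ let $A_\epsilon$ be the image of $\Pi_\epsilon$ on $A$, and for a morphism $\varphi$ let $\varphi_\epsilon=\Pi_\epsilon\varphi$. Then $A=\bigoplus_\epsilon A_\epsilon$ and $\varphi=\bigoplus_\epsilon\varphi_\epsilon$. The objects $A_\epsilon$ for fixed $\epsilon$ form the \emph{$\epsilon$-block}. A chain map $\varphi_\epsilon\colon A_\epsilon\to A'_\epsilon$ is null-homotopic if and only if $\Pi_\epsilon\varphi\colon A\to A'$ is. A loop-free diagram is \emph{consistent} with $\epsilon$ if both ends of each of its arcs have the same color.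

\begin{lemma}\label{lem:block}
Let $c,c'$ be loop-free diagrams. If $c$ is not consistent with $\epsilon$, then $c_\epsilon=0$. If $c$ is consistent, then $\mathrm{End}(c_\epsilon)=\mathbb{F}$. If $c$ and $c'$ are consistent, then $c_\epsilon\cong c'_\epsilon$. Hence the $\epsilon$-block is either zero or equivalent to the category of finite-dimensional $\mathbb{F}$-vector spaces.
\end{lemma}

\begin{proof}
If an arc of $c$ has ends $y,y'$ of different colors, then $X_y=X_{y'}$ on $c$ and $\Pi_\epsilon\mathrm{id}_c$ contains the factor $X_y(X_y+1)=0$. Let $c$ be consistent. By Lemma~\ref{lem:basis}(a), $\mathrm{End}(c)$ has the products of dots on distinct arcs as a basis. The element $\Pi_\epsilon\mathrm{id}_c$ is the product of one factor $X$ or $X+1$ per arc, so it contains the basis element with all dots and is nonzero. Dots act on it as scalars. So $\mathrm{End}(c_\epsilon)=\Pi_\epsilon\mathrm{End}(c)=\mathbb{F}\cdot\Pi_\epsilon\mathrm{id}_c$.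

Let $c,c'$ be consistent. We show by induction on the number of arcs that $c$ can be turned into $c'$ by saddles, each of which joins two distinct arcs of the same color and yields a loop-free consistent diagram. An innermost arc of $c'$ joins two endpoints $y,y'$ that are adjacent on the boundary of the rectangle and have the same color. If $c$ does not join $y$ to $y'$, it has arcs $yz$ and $y'z'$, and all four endpoints have this color. The saddle along a path parallel to the boundary from $y$ to $y'$ replaces them by arcs $yy'$ and $zz'$. Now both diagrams contain the arc $yy'$; remove it and apply the induction hypothesis. For such a saddle with color $x$, the composite with the reverse saddle in either order is the identity with a tube between two sheets of color $x$, which acts on the block as $x+x+1=1$. So $c_\epsilon\cong c'_\epsilon$.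

By delooping, every object of the block is thus a finite sum of copies of one object $c_\epsilon$ with endomorphism ring $\mathbb{F}$, and $\mathrm{Hom}(c_\epsilon,-)$ is the required equivalence.
\end{proof}

\subsection{Balanced colorings}

Consider colorings of the $4p$ endpoints of $\mathrm{BN}_{2p}^{2p}$. Call $\epsilon$ \emph{vertical} if for each $j$ the $j$-th top and bottom endpoints have the same color $\epsilon_j$, that is, if $I$ is consistent with $\epsilon$. Call $\epsilon$ \emph{balanced} if it is vertical and some matching $a$ is consistent with $(\epsilon_1,\dots,\epsilon_{2p})$. For $p=1$ the balanced colorings are those with four equal colors.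

For vertical $\epsilon$,
\begin{equation}\label{eq:Pi}
F(\Pi_\epsilon\mathrm{id}_I)\simeq\Pi_\epsilon\quad\text{on }F .
\end{equation}
Indeed, the left side is $\prod_j(X_j^{\mathrm{bot}}+1+\epsilon_j)$, the right side is $\prod_j(X_j^{\mathrm{bot}}+1+\epsilon_j)(X_j^{\mathrm{top}}+1+\epsilon_j)$, and by \eqref{eq:topbot} the latter is homotopic to the square of the former, which is an idempotent.

\begin{proposition}\label{prop:balanced}
For balanced $\epsilon$, the map $f_\epsilon\colon M_\epsilon\to I_\epsilon$ is a homotopy equivalence.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:block} we may regard complexes in the $\epsilon$-block as complexes of vector spaces, with $I_\epsilon=\mathbb{F}$ in degree $0$. For such complexes, a chain map is null-homotopic if and only if it is zero on homology, and it is a homotopy equivalence if and only if it is an isomorphism on homology.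

\emph{Step 1: $M_\epsilon\simeq I_\epsilon$.} The idea is to replace $I$ by a diagram with cups, off which the twist slides. Let $a$ be a matching as in the definition of balanced. Both $I$ and $a\bar a$ are consistent with $\epsilon$, so $I_\epsilon\cong(a\bar a)_\epsilon$. Let $P_1=F(\Pi_\epsilon\mathrm{id}_I)$ on $F$ and $P_2=F(\Pi_\epsilon\mathrm{id}_{a\bar a})$ on $F\circ a\bar a$. Applying $F\circ-$ to the isomorphism and its inverse gives $\mathrm{Im}\,P_1\cong\mathrm{Im}\,P_2$. By \eqref{eq:Pi} and Lemma~\ref{lem:idem}, $\mathrm{Im}\,P_1\simeq F_\epsilon$. Write $\Pi_\epsilon\mathrm{id}_{a\bar a}=\varphi_1\circ\varphi_2$, where $\varphi_1\in\mathrm{End}(a)$ collects the factors at the top endpoints and $\varphi_2\in\mathrm{End}(\bar a)$ those at the bottom endpoints. Lemma~\ref{lem:natural}, applied to the products of dots that make up $\varphi_1$, shows that the equivalence $\eta_a\circ\mathrm{id}_{\bar a}\colon F\circ a\bar a\to a\bar a$ intertwines $P_2$ and $\Pi_\epsilon\mathrm{id}_{a\bar a}$ up to homotopy. So $\mathrm{Im}\,P_2\simeq(a\bar a)_\epsilon$ by Lemma~\ref{lem:idem}. Finally $M_\epsilon\simeq F_\epsilon$, because $\mu$ commutes with $\Pi_\epsilon$. Altogether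
\[
M_\epsilon\simeq F_\epsilon\simeq\mathrm{Im}\,P_1\cong\mathrm{Im}\,P_2\simeq(a\bar a)_\epsilon\cong I_\epsilon .
\]

\emph{Step 2: $\Pi_\epsilon\iota\not\simeq0$.} The complexes $Q$ and $M$ agree in degrees $-1$ and $0$ and vanish above. So $\iota_\epsilon$ induces an isomorphism from the homology of $Q_\epsilon$ in degree $0$ to that of $M_\epsilon$, and the latter is nonzero by Step~1.

\emph{Step 3: $f_\epsilon\not\simeq0$.} Suppose $f_\epsilon\simeq0$. Then $\Pi_\epsilon g=\Pi_\epsilon f\iota\simeq0$, and so $F(\Pi_\epsilon\mathrm{id}_I)F(g)=F(\Pi_\epsilon g)\simeq0$. By \eqref{eq:Pi} and \eqref{eq:g} the left side is homotopic to $\Pi_\epsilon\mu\iota E=\mu\,(\Pi_\epsilon\iota)\,E$. Since $\mu$ and $E$ are homotopy equivalences, $\Pi_\epsilon\iota\simeq0$, contrary to Step~2.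

By Step 3, $f_\epsilon$ is nonzero on homology. By Step~1 both homologies are $\mathbb{F}$ in degree $0$, so $f_\epsilon$ is an isomorphism on homology.
\end{proof}

\section{Closing up the tangle}\label{sec:closing}

For colorings that are not balanced, $f_\epsilon$ need not be an equivalence, as the third type in Section~\ref{sec:two} shows. These summands disappear once the tangle is closed up to a knot, because dot sliding along the whole knot ties the colors to the orientation. The functor $T$ of Section~\ref{sec:two} extends to images of idempotents: $T(A_\epsilon)$ is the image of $T(\Pi_\epsilon)$ on $T(A)$. By its homology we mean that of the corresponding summand of $V(T(A))$.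

\begin{lemma}\label{lem:acyclic}
If $\epsilon$ is not balanced, then $T(I_\epsilon)$ and $T(M_\epsilon)$ have zero homology.
\end{lemma}

\begin{proof}
Since $\mu$ commutes with $\Pi_\epsilon$, we have $M_\epsilon\simeq F_\epsilon$, and we may replace $M$ by the cube $F$. Let $A$ be $I$ or $F$, so that $T(A)$ is the normalized cube of a diagram of the knot $K$ or $K'$.

Suppose $\epsilon$ is not vertical, with different colors at the $j$-th top and bottom endpoints. We have $X_j^{\mathrm{top}}\simeq X_j^{\mathrm{bot}}$ on $A$, by \eqref{eq:topbot} for $F$ and with equality for $I$. So $\Pi_\epsilon$ contains, up to homotopy, the factor $X_j^{\mathrm{bot}}(X_j^{\mathrm{bot}}+1)=0$. Thus $\Pi_\epsilon\simeq0$ on $A$ and $T(\Pi_\epsilon)\simeq0$ on $T(A)$, and $T(A_\epsilon)$ is contractible by Lemma~\ref{lem:idem}.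

Suppose $\epsilon$ is vertical and $T(A_\epsilon)$ has nonzero homology. We show that $\epsilon$ is balanced. Let $\ell$ be the shading function of Section~\ref{sec:s2} for the knot diagram. When $y$ passes through a crossing, $\ell(y)$ changes by $1$ by (L1), and $X_y$ changes by $1$ up to homotopy by Lemma~\ref{lem:slide-dot} with $H=1$. Since the knot is connected, the action of $X_y+\ell(y)$ on the homology of $V(T(A))$ does not depend on $y$. Let $y_j$ be the $j$-th top endpoint of the rectangle. On the summand $T(A_\epsilon)$ the map $X_{y_j}+\ell(y_j)$ is the scalar $\epsilon_j+\ell(y_j)$, and since the homology of the summand is nonzero, this scalar does not depend on $j$. The shades of the regions along the top of the rectangle alternate. So $\ell(y_j)=j+o_j+\text{const}$ in $\mathbb{F}$, where $o_j=0$ if the $j$-th strand points up and $o_j=1$ if it points down. Hence $\epsilon_j=j+o_j+\text{const}$.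

Since $p$ strands point up and $p$ down, there is a matching $a$ that joins upward to downward points only: join an adjacent pair of opposite directions, remove it, and induct. If $a$ joins $j$ to $j'$, then $j+j'$ is odd, because the arc encloses an even number of points, and $o_j+o_{j'}=1$. So $\epsilon_j=\epsilon_{j'}$, and $\epsilon$ is balanced.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:s2}]
Let $\bar\mu\colon F\to M$ be a degree-preserving homotopy inverse of $\mu$. Then $T(f)\,T(\bar\mu)\colon C(K')\to C(K)$ is a degree-preserving chain map, and $T(\bar\mu)$ is a homotopy equivalence. At $H=1$, $T(f)$ is the direct sum of the maps $T(f_\epsilon)\colon T(M_\epsilon)\to T(I_\epsilon)$. For balanced $\epsilon$ these are homotopy equivalences by Proposition~\ref{prop:balanced}. For all other $\epsilon$ source and target have zero homology by Lemma~\ref{lem:acyclic}. So $T(f)\,T(\bar\mu)$ induces an isomorphism on the homology of $V$, and Lemma~\ref{lem:compare} gives $s_2(K')\le s_2(K)$.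
\end{proof}

This completes the proofs of Theorems~\ref{thm:main} and~\ref{thm:general} as well.

\begin{remark}
The hypothesis that equally many strands run up and down enters twice. It makes the shift \eqref{eq:F}, for which $C(K')=T(F)$, equal to the shift for which $F\circ a\simeq a$ and $M$ ends in degree $0$. It also provides the matching in Lemma~\ref{lem:acyclic}. Without it Theorem~\ref{thm:s2} is false: a right-handed full twist on two parallel strands turns the closure of $\sigma$, which is the unknot, into the closure of $\sigma^3$, and $s_2$ rises from $0$ to $2$. That $K$ and $K'$ are knots is used in the definition of $s_2$ and in Lemma~\ref{lem:acyclic}, where a dot is moved along the whole diagram. The field $\mathbb{F}_2$ removes all signs, and it is used in Lemma~\ref{lem:natural}, where the degree argument determines $\Phi(S_{a',a})$ up to a nonzero scalar and $1$ is the only one.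
\end{remark}

\begin{thebibliography}{9}

\bibitem{BN05}
D.~Bar-Natan, \emph{Khovanov's homology for tangles and cobordisms}, Geom. Topol. (2005).

\bibitem{BN07}
D.~Bar-Natan, \emph{Fast Khovanov homology computations}, J. Knot Theory Ramifications (2007).

\bibitem{LZ}
Lukas Lewark and Claudius Zibrowius, \emph{Rasmussen invariants of Whitehead doubles and other satellites}, arXiv:2208.13612 (2022).

\bibitem{LS}
Lipshitz and Sarkar, Duke Math. J. (2014).

\bibitem{MTV}
Mackaay, Turner and Vaz, J. Knot Theory Ramifications (2007).

\end{thebibliography}
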